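\numberwithin{equation}{section}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The operator $\operatorname{sgn}(BD)$ for homogeneous\\ differential operators $D$ of arbitrary order}


\begin{abstract}
Let $D$ be a self-adjoint homogeneous differential operator of order $k$ with constant coefficients on $L^2(\mathbf R^n,\mathbf C^m)$ that controls $\nabla^k$ on its range, and let $B$ be multiplication by a bounded matrix function that is strictly accretive on the range of $D$. For $k=1$ it is known that $\operatorname{sgn}(BD)$ is bounded. We prove that it is bounded for every $k\ge1$. For $k>1$ the commutator of $D$ with a cutoff function is in general not controlled by the graph norm of $D$, so the usual proof of off-diagonal decay for $(I+itBD)^{-1}$ breaks down. We use instead the factorization $I+iBD=\big(K+B(I-K)\big)(I+iD)$ with $K=(I+iD)^{-1}$,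 in which weights only have to be commuted with the bounded operator $K$. A local $T(b)$ argument then gives quadratic estimates, a bounded $H^\infty$ calculus, and holomorphic dependence of $\operatorname{sgn}(BD)$ on $B$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $n,m,k$ be positive integers and $\mathcal H=L^2(\mathbf R^n,\mathbf C^m)$, with inner product $(\cdot,\cdot)$ and norm $\|\cdot\|$. For a densely defined operator $A$ on $\mathcal H$ we write $\mathsf D(A)$, $\mathsf N(A)$, $\mathsf R(A)$ for its domain, null space and range. Let $D$ and $B$ be operators on $\mathcal H$ such that: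
\begin{itemize}
\item[(H1)] $D$ is a homogeneous differential operator of order $k$ with constant coefficients;
\item[(H2)] $D$ is self-adjoint;
\item[(H3)] $\|\nabla^k u\|\lesssim\|Du\|$ for all $u\in\mathsf D(D)\cap\overline{\mathsf R(D)}$, where $\nabla^ku=(\partial^\alpha u_j)_{|\alpha|=k,\,1\le j\le m}$;
\item[(H4)] $B$ is bounded on $\mathcal H$;
\item[(H5)] there is $\kappa>0$ such that $\operatorname{Re}(BDu,Du)\ge\kappa\|Du\|^2$ for all $u\in\mathsf D(D)$.
\end{itemize}
If $D=0$, then $BD=0$ and everything below is trivial, so we assume $D\ne0$ throughout.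

On the Fourier side, (H1) and (H2) say that $D$ is multiplication by a Hermitian matrix $D(\xi)$, homogeneous of degree $k$ in $\xi$. Condition (H3) says that the \emph{nonzero} eigenvalues of $D(\xi)$ have modulus at least $c|\xi|^k$ (Lemma~\ref{lem:symbol}). Zero may be an eigenvalue for every $\xi$; then $\mathsf N(D)$ is infinite dimensional, and $D$ controls nothing there. Condition (H5) says that $B$ acts like a positive matrix when it is tested on the range of $D$.

For $0\le\mu<\pi/2$ let $S_\mu=\{z:|\arg(\pm z)|\le\mu\}\cup\{0\}$, and for $0<\mu<\pi/2$ let $S^o_\mu=\{z\ne0:|\arg z|<\mu\ \text{or}\ |\arg(-z)|<\mu\}$. Put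
\[
\omega=\sup\{|\arg(BDu,Du)|: u\in\mathsf D(D),\ Du\ne0\}.
\]
By (H4) and (H5), $\omega\le\arccos(\kappa/\|B\|)<\pi/2$, and the spectrum of $BD$ lies in $S_\omega$ (Lemma~\ref{lem:resolvent}). The operator $\operatorname{sgn}(BD)$ is defined through the functional calculus of $BD$, recalled in Section~\ref{sec:calculus}, with $\operatorname{sgn}(z)=1$ for $\operatorname{Re}z>0$ and $\operatorname{sgn}(z)=-1$ for $\operatorname{Re}z<0$. It is zero on $\mathsf N(BD)$ and satisfies $(BDBD)^{1/2}=\operatorname{sgn}(BD)BD$ on $\mathsf D(D)$. A priori it is only a closed operator. If one inserts the resolvent bound $C/|z|$ into the Cauchy integral for $\operatorname{sgn}(BD)$, the integral diverges logarithmically at $0$ and at $\infty$.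

In two cases boundedness is immediate. If $B=I$, then $\operatorname{sgn}(D)$ is the Fourier multiplier $\operatorname{sgn}(D(\xi))$ and has norm at most $1$. If $B$ is self-adjoint and bounded below by a positive constant on all of $\mathcal H$, then $BD$ is self-adjoint for the equivalent inner product $(B^{-1}u,v)$, because $(B^{-1}BDu,v)=(Du,v)$, and the spectral theorem applies. For general $B$ and $k=1$ it is known that if, in addition to (H1)--(H5), $B$ is multiplication by a function in $L^\infty(\mathbf R^n,\mathcal L(\mathbf C^m))$, then $\operatorname{sgn}(BD)$ is bounded on $\mathcal H$ and invertible on $\overline{\mathsf R(BD)}$. Auscher, Axelsson and McIntosh \cite{AAM} ask whether the same condition suffices for boundedness when $k>1$. The answer is yes.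

The following special case shows what is at stake. Let $L=\nabla^k$ act on scalar functions, let $\mathbf C^{d}$ with $d=\#\{\alpha:|\alpha|=k\}$ be the space of values of $L$, and let $A$ be multiplication by a bounded $d\times d$ matrix function with $\operatorname{Re}(ALu,Lu)\ge\kappa\|Lu\|^2$ for all $u\in\mathsf D(L)$, where $0<\kappa\le1$. On $L^2(\mathbf R^n,\mathbf C^{1+d})$ let
\[
D=\begin{pmatrix}0&L^*\\ L&0\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\0&A\end{pmatrix},\qquad\text{so that}\quad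
BDBD=\begin{pmatrix}L^*AL&0\\0&ALL^*\end{pmatrix}.
\]
Then (H1)--(H5) hold: the nonzero eigenvalues of $D(\xi)$ are $\pm\big(\sum_{|\alpha|=k}\xi^{2\alpha}\big)^{1/2}$, and $\operatorname{Re}(BD(u,U),D(u,U))=\|L^*U\|^2+\operatorname{Re}(ALu,Lu)$. Conjugation with $\operatorname{diag}(1,-1)$ changes $BD$ into $-BD$, and $z\mapsto(z^2)^{1/2}$ is even, so $(BDBD)^{1/2}$ is block diagonal. Its upper left block is a square root of the operator $L^*AL$ of order $2k$, and part (d) of Theorem~\ref{thm:B} below says that $\|(L^*AL)^{1/2}u\|\approx\|\nabla^ku\|$.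

\subsection{Results}

Write $\psi_t(z)=\dfrac{tz}{1+t^2z^2}$ and $\psi=\psi_1$. Let $H^\infty(S^o_\mu)$ be the space of bounded holomorphic functions on $S_\mu^o$. This set has two components, so $\operatorname{sgn}\in H^\infty(S^o_\mu)$.

\begin{theorem}\label{thm:A}
Assume (H1)--(H5), $k\ge1$, and let $B$ be multiplication by a function in $L^\infty(\mathbf R^n,\mathcal L(\mathbf C^m))$. Then $\operatorname{sgn}(BD)$ is bounded on $\mathcal H$, and $\operatorname{sgn}(BD)^2=I$ on $\overline{\mathsf R(BD)}$. In particular $\operatorname{sgn}(BD)$ is invertible on $\overline{\mathsf R(BD)}$. The bound depends only on $n,m,k,D,\kappa$ and $\|B\|$.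
\end{theorem}

\begin{theorem}\label{thm:B}
Under the assumptions of Theorem~\ref{thm:A} the following hold.
\begin{itemize}
\item[(a)] \emph{(Off-diagonal decay.)} For every $N$ there is $C_N$ such that
\[
\|1_F(I\pm itBD)^{-1}1_E\|\le C_N\Big(1+\frac{\operatorname{dist}(E,F)}{t^{1/k}}\Big)^{-N}
\]
for all $t>0$ and all nonempty Borel sets $E,F\subset\mathbf R^n$.
\item[(b)] \emph{(Quadratic estimates.)} $\displaystyle\int_0^\infty\|\psi_t(BD)u\|^2\frac{dt}t\approx\|u\|^2$ for $u\in\overline{\mathsf R(BD)}$, and $\displaystyle\int_0^\infty\|\psi_t(DB)u\|^2\frac{dt}t\approx\|u\|^2$ for $u\in\overline{\mathsf R(D)}$.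
\item[(c)] \emph{(Functional calculus.)} For every $\mu\in(\omega,\pi/2)$ there is $C_\mu$, which may also depend on $\omega$, such that $\|f(BD)\|\le C_\mu\|f\|_\infty$ on $\overline{\mathsf R(BD)}$ for all $f\in H^\infty(S^o_\mu)$.
\item[(d)] \emph{(Square root.)} $\mathsf D((BDBD)^{1/2})=\mathsf D(D)$ and $\|(BDBD)^{1/2}u\|\approx\|Du\|$.
\item[(e)] \emph{(Dependence on $B$.)} If $z\mapsto B_z\in L^\infty(\mathbf R^n,\mathcal L(\mathbf C^m))$ is holomorphic on an open set $U\subset\mathbf C$ and (H5) holds for $B_z$ locally uniformly in $z$, then $z\mapsto\operatorname{sgn}(B_zD)\in\mathcal L(\mathcal H)$ is holomorphic on $U$. Consequently, if $B_0,B_1\in L^\infty(\mathbf R^n,\mathcal L(\mathbf C^m))$ satisfy (H5) with constant $\kappa$ and $\|B_0\|,\|B_1\|\le\Lambda$, then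
\[
\|\operatorname{sgn}(B_0D)-\operatorname{sgn}(B_1D)\|\le C(n,m,k,D,\kappa,\Lambda)\,\|B_0-B_1\|_\infty .
\]
\end{itemize}
The constants in (a), (b) and (d) depend only on $n,m,k,D,\kappa,\|B\|$, and in (a) also on $N$.
\end{theorem}

\subsection{The difficulty and the idea}\label{subsec:idea}

The route from quadratic estimates to $\operatorname{sgn}(BD)$ is short. Since $\int_0^\infty\psi_t(z)^3\frac{dt}t=\frac\pi{16}\operatorname{sgn}(z)$, one has formally
\[
(\operatorname{sgn}(BD)u,v)=\frac{16}\pi\int_0^\infty\big(\psi_t(BD)\,\psi_t(BD)u,\ \psi_t(BD)^*v\big)\frac{dt}t,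
\]
and it suffices that $\int_0^\infty\|\psi_t(BD)u\|^2\frac{dt}t\lesssim\|u\|^2$ and that the adjoint satisfies the same estimate. For $B=I$ this is Plancherel's theorem: the integral equals $\frac12\|u\|^2$ on $\overline{\mathsf R(D)}$. For general $B$ one must localize, and the tool for this is the decay in part (a).

The usual proof of off-diagonal decay commutes a cutoff or a weight $\eta$ with $D$. If $k=1$, the commutator $[\eta,D]$ is multiplication by a bounded matrix function. If $k>1$, it is a differential operator of order up to $k-1$, and in general nothing controls it on $\mathsf N(D)$. The model example is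
\[
D=-\nabla\operatorname{div}\quad\text{on }L^2(\mathbf R^n,\mathbf C^n),\ n\ge2,\qquad
[\eta,D]u=(\operatorname{div}u)\nabla\eta+\nabla(\nabla\eta\cdot u).
\]
Here $k=2$, $D(\xi)=\xi\xi^{\mathsf T}$ has eigenvalues $0$ and $|\xi|^2$, and (H1)--(H3) hold. For divergence-free $u$ we have $Du=0$, while $[\eta,D]u=\nabla(\nabla\eta\cdot u)$ involves first derivatives of $u$, about which $\|u\|+\|Du\|$ says nothing.

The remedy is never to commute with $D$. With $K=(I+iD)^{-1}$ we have $iDK=I-K$, hence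
\begin{equation}\label{eq:factor-intro}
I+iBD=G\,(I+iD),\qquad G=K+B(I-K),\qquad (I+iBD)^{-1}=KG^{-1}.
\end{equation}
Both $K$ and $G$ are bounded, $G^{-1}$ turns out to be bounded, and a scalar weight commutes with $B$ because $B$ is a multiplication operator. So only $K$ has to be commuted with the weight. By (H3), $K$ is a Fourier multiplier of order zero with smooth symbol, and conjugating it with a slowly varying weight changes it by a small amount. In the model example
\begin{equation}\label{eq:modelK}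
K(\xi)=(I+i\xi\xi^{\mathsf T})^{-1}=I-\frac{i\,\xi\xi^{\mathsf T}}{1+i|\xi|^2},\qquad K=I+i\,\nabla(I-i\Delta)^{-1}\operatorname{div},
\end{equation}
and the commutation can be carried out by hand; see Section~\ref{subsec:model}.

Once (a) is available, a local $T(b)$ argument proves (b). Section~\ref{sec:prelim} collects what (H1)--(H5) give without the multiplication property. Section~\ref{sec:offdiag} proves (a), Section~\ref{sec:quadratic} the upper quadratic estimates, and Section~\ref{sec:calculus} the rest.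

\subsection{Conventions}

The Fourier transform is $\hat u(\xi)=\int e^{-ix\cdot\xi}u(x)\,dx$. ``The multiplier $a(\xi)$'' means the operator $\hat u\mapsto a\hat u$. We fix $\Lambda\ge\|B\|$ and put $\omega_0=\arccos(\kappa/\Lambda)\ge\omega$. The letter $C$ denotes constants that depend only on $n,m,k,D,\kappa,\Lambda$ and on explicitly indicated parameters; such constants are called \emph{admissible}. For Theorem~\ref{thm:A} and for parts (a)--(d) of Theorem~\ref{thm:B} we take $\Lambda=\|B\|$. We write $T=BD$.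

\section{Preliminaries: symbol, splitting, resolvents}\label{sec:prelim}

In this section $B$ need not be a multiplication operator.

\subsection{The symbol of $D$}

Write $Du=\sum_{|\alpha|=k}a_\alpha\partial^\alpha u$ in the sense of distributions, and $D(\xi)=\sum_{|\alpha|=k}a_\alpha(i\xi)^\alpha$. Put
\[
\mathcal R=\overline{\mathsf R(D)}=\mathsf N(D)^\perp,\qquad \mathbb P=\text{the orthogonal projection of }\mathcal H\text{ onto }\mathcal R .
\]

\begin{lemma}\label{lem:symbol}
\begin{itemize}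
\item[(i)] $D(\xi)$ is Hermitian for all $\xi$, and $D$ is multiplication by $D(\xi)$ on the Fourier side, with maximal domain. In particular $C_c^\infty\subset\mathsf D(D)$, and $\mathcal R=\{u\in\mathcal H:\hat u(\xi)\in\mathsf R(D(\xi))\text{ for a.e. }\xi\}$.
\item[(ii)] There is $c>0$, depending only on $D$, such that for every $\xi\ne0$ each nonzero eigenvalue $\lambda$ of $D(\xi)$ satisfies $|\lambda|\ge c|\xi|^k$.
\item[(iii)] The orthogonal projection $\Pi_0(\xi)$ of $\mathbf C^m$ onto $\mathsf N(D(\xi))$ is $C^\infty$ on $\mathbf R^n\setminus\{0\}$ and homogeneous of degree $0$.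
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $D_{\max}$ be multiplication by $D(\xi)$ on the Fourier side with maximal domain. Its adjoint is multiplication by $D(\xi)^*$ with maximal domain. By (H1), $D\subset D_{\max}$, so $D=D^*\supset D_{\max}^*$, that is, $D_{\max}^*\subset D\subset D_{\max}$. Functions with bounded, compactly supported Fourier transform lie in all three domains, and comparing the operators on them gives $D(\xi)^*=D(\xi)$ for a.e.\ $\xi$, hence for all $\xi$ by continuity. So $D_{\max}^*=D_{\max}=D$. Since $\mathsf N(D)=\{u:\hat u(\xi)\in\mathsf N(D(\xi))\text{ a.e.}\}$ and $\mathsf N(D(\xi))^\perp=\mathsf R(D(\xi))$, the orthogonal complement of $\mathsf N(D)$ is as stated.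

(ii) By (H3), Plancherel's theorem and $\sum_{|\alpha|=k}\xi^{2\alpha}\approx|\xi|^{2k}$, there is $c>0$ with
\begin{equation}\label{eq:H3F}
c\,\big\||\xi|^k\hat u\big\|\le\|D(\xi)\hat u\|,\qquad u\in\mathsf D(D)\cap\mathcal R .
\end{equation}
For $\xi\neq0$ let $\Pi(\xi)$ be the spectral projection of $D(\xi)$ for $\{0<|\lambda|<c|\xi|^k\}$. It is a Borel function of the continuous Hermitian matrix function $|\xi|^{-k}D(\xi)$, hence measurable in $\xi$. Suppose $\Pi(\xi)\neq0$ on a set of positive measure. Then there are a constant vector $e$ and a bounded set $G$ of positive measure such that $\Pi(\xi)e\ne0$ for $\xi\in G$. The function with $\hat u=1_G\Pi e$ lies in $\mathsf D(D)\cap\mathcal R$, and $|D(\xi)\hat u(\xi)|<c|\xi|^k|\hat u(\xi)|$ wherever $\hat u(\xi)\ne0$. This contradicts \eqref{eq:H3F}. So $\Pi(\xi)=0$ for a.e.\ $\xi$, and by homogeneity all eigenvalues of $D(\zeta)$ lie in the closed set $\{0\}\cup\{|\lambda|\ge c\}$ for $\zeta$ in a dense subset of the unit sphere.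 Ordered eigenvalues of Hermitian matrices depend continuously on the matrix, so the same holds for all unit vectors $\zeta$, and (ii) follows by homogeneity.

(iii) By (ii), $\Pi_0(\xi)=\frac1{2\pi i}\oint_{|z|=r}(z-D(\xi))^{-1}\,dz$ whenever $0<r<c|\xi|^k$. Near a given $\xi\ne0$ we may keep $r$ fixed, and then the right side is smooth in $\xi$. Homogeneity is clear from $D(r\xi)=r^kD(\xi)$ for $r>0$.
\end{proof}

\subsection{The splitting of $\mathcal H$}

\begin{lemma}\label{lem:split}
\begin{itemize}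
\item[(i)] For $v\in\mathcal R$ we have $\operatorname{Re}(Bv,v)\ge\kappa\|v\|^2$ and $\|Bv\|\ge\kappa\|v\|$. The operator $\mathbb PB|_{\mathcal R}:\mathcal R\to\mathcal R$ is invertible, with inverse of norm at most $\kappa^{-1}$.
\item[(ii)] $\mathsf N(BD)=\mathsf N(D)$, $\overline{\mathsf R(BD)}=B\mathcal R=:\mathcal X$, and, as a topological direct sum,
\begin{equation}\label{eq:split}
\mathcal H=\mathsf N(D)\oplus\mathcal X .
\end{equation}
\item[(iii)] $\mathsf D(D)=\mathsf N(D)\oplus(\mathsf D(D)\cap\mathcal X)$. Hence $\mathsf D(D)\cap\mathcal X$ is dense in $\mathcal X$, and $\mathsf R(T)=T(\mathsf D(D)\cap\mathcal X)$.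
\item[(iv)] $B^*$ satisfies (H4) and (H5) with the same constants, and $(BD)^*=DB^*$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The inequalities extend from $\mathsf R(D)$ to its closure, and $\operatorname{Re}(\mathbb PBv,v)=\operatorname{Re}(Bv,v)$ for $v\in\mathcal R$. So the Lax--Milgram lemma applies.

(ii) As $B$ is injective on $\mathcal R$, $\mathsf N(BD)=\mathsf N(D)$. As $B$ is bounded below on $\mathcal R$, the space $B\mathcal R$ is closed and is the closure of $B\,\mathsf R(D)=\mathsf R(BD)$. For $u\in\mathcal H$ put $v=(\mathbb PB|_{\mathcal R})^{-1}\mathbb Pu$. Then $\mathbb P(u-Bv)=0$, so $u=(u-Bv)+Bv\in\mathsf N(D)+\mathcal X$, with both components bounded by $C\|u\|$. If $Bv\in\mathsf N(D)$ with $v\in\mathcal R$, then $\mathbb PBv=0$ and $v=0$; so the sum is direct.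

(iii) The $\mathsf N(D)$-component of $u\in\mathsf D(D)$ lies in $\mathsf D(D)$, hence so does the $\mathcal X$-component. The bounded projection onto $\mathcal X$ along $\mathsf N(D)$ maps the dense set $\mathsf D(D)$ onto $\mathsf D(D)\cap\mathcal X$, which is therefore dense in $\mathcal X$. The last statement holds because $T$ vanishes on $\mathsf N(D)$.

(iv) The first statement follows from $\operatorname{Re}(B^*v,v)=\operatorname{Re}(Bv,v)$, and $(BD)^*=D^*B^*$ because $B$ is bounded.
\end{proof}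

\subsection{Resolvent bounds}

\begin{lemma}\label{lem:resolvent}
Let $z\notin S_\omega$, and let $\alpha\in(\omega,\pi/2]$ be the angle between the lines $\mathbf Rz$ and $\mathbf R$. Then $z-BD:\mathsf D(D)\to\mathcal H$ is bijective, and for $(z-BD)u=f$,
\begin{equation}\label{eq:res}
\|Du\|\le\frac{\|f\|}{\kappa\sin(\alpha-\omega)},\qquad |z|\,\|u\|\le\Big(1+\frac{\Lambda}{\kappa\sin(\alpha-\omega)}\Big)\|f\| .
\end{equation}
In particular, if $\theta\in(\omega,\pi/2)$, then $\|(z-BD)^{-1}\|\le C_\theta/|z|$ for all $z\ne0$ with $\alpha\ge\theta$, hence on $\partial S_\theta\setminus\{0\}$, where $C_\theta$ depends also on $\theta-\omega$; and for all $t>0$,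
\begin{equation}\label{eq:resi}
\|(I\pm itBD)^{-1}\|\le C,\qquad \|tD(I\pm itBD)^{-1}\|\le C .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:split}(i), $\|BDu\|\ge\kappa\|Du\|$, and $D$ is closed; hence $BD$ is closed. Let $(z-BD)u=f$, $a=(u,Du)$ and $b=(BDu,Du)$. Then $a\in\mathbf R$ since $D$ is self-adjoint, $|\arg b|\le\omega$ if $b\ne0$, and $za-b=(f,Du)$. If $b\ne0$, the lines $\mathbf Rb$ and $\mathbf Rz$ enclose an angle of at least $\alpha-\omega$, so
\[
\|f\|\,\|Du\|\ge|za-b|\ge\operatorname{dist}(b,\mathbf Rz)\ge|b|\sin(\alpha-\omega)\ge\kappa\sin(\alpha-\omega)\|Du\|^2 .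
\]
This is the first bound in \eqref{eq:res}, and the second follows from $zu=f+BDu$. So $z-BD$ is injective with closed range. To see that the range is dense, let $(\bar z-DB^*)g=0$. Then $g\in\mathsf R(D)$, and
\[
\bar z(Bg,g)=\bar z(g,B^*g)=(DB^*g,B^*g)\in\mathbf R ,
\]
so $(Bg,g)\in\mathbf Rz$. If $g\ne0$ then $(Bg,g)\ne0$ and $|\arg(Bg,g)|\le\omega<\alpha$, a contradiction. So $g=0$.

The bounds \eqref{eq:resi} are \eqref{eq:res} for $z=\pm i/t$, where $\alpha=\pi/2$ and $\sin(\alpha-\omega)=\cos\omega\ge\kappa/\Lambda$.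
\end{proof}

\section{Off-diagonal decay}\label{sec:offdiag}

From now on $B$ is a multiplication operator. Let $K=(I+iD)^{-1}$; it is the multiplier $K(\xi)=(I+iD(\xi))^{-1}$, and $\|K\|\le1$.

\subsection{From $K$ to $(I+iBD)^{-1}$}

\begin{lemma}\label{lem:transfer}
Let $G=K+B(I-K)$. Then $I+iBD=G(I+iD)$ on $\mathsf D(D)$, $G$ is bijective on $\mathcal H$, and $\|G^{-1}\|\le C_G$ with an admissible $C_G\ge1$. If $\rho:\mathbf R^n\to(0,\infty)$ is measurable, $\rho$ and $\rho^{-1}$ are bounded, and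
\begin{equation}\label{eq:small}
\|\rho K\rho^{-1}-K\|\le\frac1{2C_G(1+\Lambda)},
\end{equation}
then $\|\rho(I+iBD)^{-1}\rho^{-1}\|\le4C_G$.
\end{lemma}

\begin{proof}
Since $iDK=I-K$, we have $(I+iBD)K=K+B(I-K)=G$, which is the factorization. As $K:\mathcal H\to\mathsf D(D)$ and $I+iBD:\mathsf D(D)\to\mathcal H$ are bijective, so is $G$. Moreover $G^{-1}=(I+iD)(I+iBD)^{-1}$, which is bounded by \eqref{eq:resi}.

The multiplication operators $\rho$ and $B$ commute (this is where the assumption on $B$ enters), so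
\[
\rho G\rho^{-1}-G=(I-B)\big(\rho K\rho^{-1}-K\big),
\]
which by \eqref{eq:small} has norm at most $\frac1{2C_G}\le\frac1{2\|G^{-1}\|}$. By the Neumann series, $\|\rho G^{-1}\rho^{-1}\|=\|(\rho G\rho^{-1})^{-1}\|\le2C_G$. Since $\|\rho K\rho^{-1}\|\le2$, the claim follows from $\rho(I+iBD)^{-1}\rho^{-1}=(\rho K\rho^{-1})(\rho G^{-1}\rho^{-1})$.
\end{proof}

If $\rho=1$ on $E$, then $1_F(I+iBD)^{-1}1_E=1_F\rho^{-1}\big(\rho(I+iBD)^{-1}\rho^{-1}\big)1_E$, so under \eqref{eq:small}
\begin{equation}\label{eq:readoff}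
\|1_F(I+iBD)^{-1}1_E\|\le4C_G\,\big(\inf_F\rho\big)^{-1}.
\end{equation}
It remains to find weights that grow away from $E$ and satisfy \eqref{eq:small}.

\subsection{The model case $D=-\nabla\operatorname{div}$}\label{subsec:model}

This subsection is an illustration and is not used later. Let $n\ge2$, $m=n$, $k=2$, and let $D=-\nabla\operatorname{div}$ be the example of Section~\ref{subsec:idea}, for which the commutator argument fails. By \eqref{eq:modelK}, $Kf=f+i\nabla\varphi$, where $\varphi=(I-i\Delta)^{-1}\operatorname{div}f\in H^1$ is the unique solution of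
\begin{equation}\label{eq:weak}
a(\varphi,\chi):=(\varphi,\chi)+i(\nabla\varphi,\nabla\chi)=-(f,\nabla\chi)\qquad\text{for all }\chi\in H^1 .
\end{equation}
Note that $|a(\varphi,\varphi)|\ge\frac1{\sqrt2}\|\varphi\|_{H^1}^2$ with $\|\varphi\|_{H^1}^2=\|\varphi\|^2+\|\nabla\varphi\|^2$. Given a nonempty set $E$ and $0<\delta\le\frac1{10}$, $M\ge1$, let $h(x)=\min\{\operatorname{dist}(x,E),M\}$ and $\rho=e^{\delta h}$. The function $h$ is bounded with $|\nabla h|\le1$ a.e. Let $\varphi_\delta=\rho\,(I-i\Delta)^{-1}\operatorname{div}(\rho^{-1}f)\in H^1$. Then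
\[
\rho K\rho^{-1}f=f+i\big(\nabla\varphi_\delta-\delta\varphi_\delta\nabla h\big).
\]
Writing \eqref{eq:weak} for $\rho^{-1}f$, with test function $\rho\chi$, gives
\[
a_\delta(\varphi_\delta,\chi):=(\varphi_\delta,\chi)+i\big(\nabla\varphi_\delta-\delta\varphi_\delta\nabla h,\ \nabla\chi+\delta\chi\nabla h\big)=-(f,\nabla\chi+\delta\chi\nabla h).
\]
Expanding, $|a_\delta(\varphi,\chi)-a(\varphi,\chi)|\le3\delta\|\varphi\|_{H^1}\|\chi\|_{H^1}$. Since $\frac1{\sqrt2}-3\delta\ge\frac25$, taking $\chi=\varphi_\delta$ gives $\frac25\|\varphi_\delta\|_{H^1}\le(1+\delta)\|f\|$, so $\|\varphi_\delta\|_{H^1}\le3\|f\|$. Subtracting the two equations, we get $a(\varphi_\delta-\varphi,\chi)=-\delta(f,\chi\nabla h)-(a_\delta-a)(\varphi_\delta,\chi)$, and $\chi=\varphi_\delta-\varphi$ gives $\frac1{\sqrt2}\|\varphi_\delta-\varphi\|_{H^1}\le10\,\delta\|f\|$. Altogether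
\[
\|\rho K\rho^{-1}f-Kf\|\le\|\nabla(\varphi_\delta-\varphi)\|+\delta\|\varphi_\delta\|\le18\,\delta\|f\| ,
\]
uniformly in $E$ and $M$. Choosing $\delta$ small, \eqref{eq:readoff} and $M\to\infty$ give $\|1_F(I+iBD)^{-1}1_E\|\le4C_Ge^{-\delta\operatorname{dist}(E,F)}$. No derivative of $u$ beyond what $K$ itself provides was needed, and the divergence-free fields do no harm: on them $K$ is the identity.

In general there is no such formula for $K$. What survives is that $K$ is a multiplier of order zero, so that off the diagonal its convolution kernel is at most of size $|z|^{-n}$ for small $|z|$ and decays rapidly at infinity. The kernel of $\rho K\rho^{-1}-K$ carries the extra factor $\rho(x)/\rho(y)-1$, which is $O(\delta|x-y|)$ for $|x-y|\le1$, and this factor makes it integrable.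

\subsection{The symbol of $K$}

\begin{lemma}\label{lem:Ksymbol}
$K(\xi)\in C^\infty(\mathbf R^n)$, and $|\partial^\alpha K(\xi)|\le C_\alpha(1+|\xi|)^{-|\alpha|}$ for every multi-index $\alpha$.
\end{lemma}

\begin{proof}
Smoothness is clear, since $D(\xi)$ is a polynomial with Hermitian values. It remains to bound the derivatives for $|\xi|\ge1$. Write $\xi=r\zeta$ with $r\ge1$ and $\frac12\le|\zeta|\le2$, and put $\epsilon=r^{-k}\in(0,1]$. Then $K(r\zeta)=\epsilon(\epsilon+iD(\zeta))^{-1}$, which looks singular as $\epsilon\to0$. Separating the null space removes the singularity: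
\begin{equation}\label{eq:Kreg}
K(r\zeta)=\Pi_0(\zeta)+\epsilon\big(\epsilon+iD(\zeta)+\Pi_0(\zeta)\big)^{-1}\big(I-\Pi_0(\zeta)\big).
\end{equation}
Indeed, both sides are the identity on $\mathsf N(D(\zeta))$ and both are $\epsilon(\epsilon+iD(\zeta))^{-1}$ on $\mathsf R(D(\zeta))$. The matrix $\epsilon+iD(\zeta)+\Pi_0(\zeta)$ is invertible for all $\epsilon\in[0,1]$, because it acts as $\epsilon+iD(\zeta)$ on $\mathsf R(D(\zeta))$, where $D(\zeta)$ is Hermitian and invertible, and as $\epsilon+1$ on $\mathsf N(D(\zeta))$. With Lemma~\ref{lem:symbol}(iii), the right side of \eqref{eq:Kreg} is $C^\infty$ in $(\epsilon,\zeta)$ on the compact set $[0,1]\times\{\frac12\le|\zeta|\le2\}$. So the $\zeta$-derivatives of $K(r\zeta)$ are bounded uniformly in $r\ge1$. Taking $r=|\xi|$ and $|\zeta|=1$ gives the claim.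
\end{proof}

Condition (H3) enters here through Lemma~\ref{lem:symbol}(iii). Without it the lemma can fail: for $D=-\partial_1^2$ on $\mathbf R^2$, $m=1$, the derivative of $K(\xi)=(1+i\xi_1^2)^{-1}$ in $\xi_1$ is a nonzero constant along $\xi=(1,R)$, $R\to\infty$.

\begin{lemma}\label{lem:weights}
Let $N\ge1$, $0<\delta\le1$, $M\ge1$, let $E\subset\mathbf R^n$ be nonempty, and let
\[
\rho(x)=\min\{(1+\delta\operatorname{dist}(x,E))^N,M\}.
\]
Then $\|\rho K\rho^{-1}-K\|\le C'_N\delta$ with an admissible constant $C_N'$, uniformly in $M$ and $E$.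
\end{lemma}

\begin{proof}
\emph{Kernel bounds.} Let $\theta_0\in C_c^\infty(\mathbf R^n)$ with $\theta_0=1$ for $|\xi|\le1$ and $\theta_0=0$ for $|\xi|\ge2$, and let $\theta_j(\xi)=\theta_0(2^{-j}\xi)-\theta_0(2^{1-j}\xi)$ for $j\ge1$, so that $\sum_{j\ge0}\theta_j=1$. Let $K_j$ be the multiplier $K\theta_j$ and $k_j$ its convolution kernel. By Lemma~\ref{lem:Ksymbol}, the functions $\zeta\mapsto(K\theta_j)(2^j\zeta)$ are supported in $|\zeta|\le2$ and have derivatives of each order bounded uniformly in $j$. Integrating by parts in the inverse Fourier transform gives $|k_j(z)|\le C_L2^{jn}(1+2^j|z|)^{-L}$ for all $L$. Substituting $y=2^jz$ and using $2^{-j}\le1$ we obtain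
\begin{equation}\label{eq:kj}
\int_{\mathbf R^n}|z|(1+|z|)^{N-1}|k_j(z)|\,dz\le C_N2^{-j}.
\end{equation}

\emph{Weights.} We have $1+\delta\operatorname{dist}(x,E)\le(1+\delta\operatorname{dist}(y,E))(1+\delta|x-y|)$. So with $A=(1+\delta|x-y|)^N\ge1$ we get $\rho(x)\le A\rho(y)$ and, by symmetry, $\rho(x)\ge A^{-1}\rho(y)$. Since $1-A^{-1}\le A-1$,
\[
\Big|\frac{\rho(x)}{\rho(y)}-1\Big|\le A-1\le N\delta|x-y|(1+|x-y|)^{N-1}.
\]
The operator $\rho K_j\rho^{-1}-K_j$ has kernel $\big(\rho(x)/\rho(y)-1\big)k_j(x-y)$, which is dominated by an integrable function of $x-y$. By Schur's lemma and \eqref{eq:kj} its norm is at most $C_N\delta2^{-j}$. Sum over $j\le J$ and let $J\to\infty$. Since $\sum_{j\le J}K_j\to K$ strongly and $1\le\rho\le M$, the lemma follows.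
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}(a)}

It suffices to consider $N\ge1$. First let $t=1$ and take the sign $+$. With $\rho$ and $C_N'$ as in Lemma~\ref{lem:weights}, choose $\delta=\delta_N\in(0,1]$, admissible, such that $C'_N\delta_N\le\frac1{2C_G(1+\Lambda)}$. Then \eqref{eq:readoff} gives
\[
\|1_F(I+iBD)^{-1}1_E\|\le\frac{4C_G}{\min\{(1+\delta_N\operatorname{dist}(E,F))^N,M\}} .
\]
Let $M\to\infty$ and use $1+\delta_Nd\ge\delta_N(1+d)$ for $d\ge0$.

Now let $t=s^k$, and let $(Uf)(x)=s^{n/2}f(sx)$, a unitary operator. By homogeneity $DU=s^kUD$, so $U(tD)U^{-1}=D$. Further, $UBU^{-1}=B(s\,\cdot)$ satisfies (H4) and (H5) with the same constants, because $U^{-1}$ maps $\mathsf R(D)$ onto itself; and $U1_EU^{-1}=1_{E/s}$. Thus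
\[
\|1_F(I+itBD)^{-1}1_E\|=\|1_{F/s}(I+iB(s\,\cdot)D)^{-1}1_{E/s}\|,
\]
and the case $t=1$ applies, with $\operatorname{dist}(E/s,F/s)=\operatorname{dist}(E,F)/t^{1/k}$. For the sign $-$, replace $D$ by $-D$, which satisfies the same hypotheses with the same constants. \qed

\section{The quadratic estimate}\label{sec:quadratic}

Parabolic scaling is convenient: put $t=s^k$,
\[
R_s^\pm=(I\pm is^kT)^{-1},\qquad \Theta_s=\psi_{s^k}(T)=\tfrac1{2i}(R_s^--R_s^+),\qquad (I+s^{2k}T^2)^{-1}=\tfrac12(R_s^++R_s^-).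
\]

\begin{proposition}\label{prop:quad}
$\displaystyle\int_0^\infty\|\Theta_su\|^2\,\frac{ds}s\le C\|u\|^2$ for all $u\in\mathcal H$.
\end{proposition}

Since $\Theta_s$ vanishes on $\mathsf N(D)$, the splitting \eqref{eq:split} shows that it suffices to prove
\begin{equation}\label{eq:goal}
\int_0^\infty\|\Theta_sBv\|^2\,\frac{ds}s\le C\|v\|^2,\qquad v\in\mathcal R .
\end{equation}

The plan is as follows. By off-diagonal decay, $\Theta_s$ is essentially local at scale $s$. So if $v$ varies slowly at that scale, $\Theta_sBv(x)$ is nearly $\Theta_sB$ applied to the constant function with value $v(x)$. This replaces $\Theta_sBv$ by $\gamma_s(x)A_sv(x)$, where $A_sv$ is an average of $v$ and $\gamma_s(x)$ is a matrix. The remaining estimate is a Carleson measure bound for $|\gamma_s|^2\frac{dx\,ds}s$. We obtain it by finding, on each cube, functions in $\mathcal R$ with nearly prescribed average on which $\Theta_sB$ is small.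

\subsection{The principal part}

Let $W=\operatorname{span}\bigcup_\xi\mathsf R(D(\xi))\subset\mathbf C^m$. Functions in $\mathcal R$ are $W$-valued, and $W\neq0$ since $D\ne0$. Moreover
\begin{equation}\label{eq:W}
W=\sum_{|\alpha|=k}\mathsf R(a_\alpha),
\end{equation}
because a linear functional that kills $D(\xi)e=\sum_\alpha a_\alpha e\,(i\xi)^\alpha$ for all $\xi$ kills every coefficient $a_\alpha e$.

For $2^{j-1}<s\le2^j$ let $\Delta_s$ be the set of half-open dyadic cubes of side $2^j$. Thus the side $\ell(Q)$ of $Q\in\Delta_s$ satisfies $s\le\ell(Q)<2s$. For a cube $Q$ write $\langle v\rangle_Q=|Q|^{-1}\int_Qv$, and let $A_sv(x)=\langle v\rangle_Q$ for $x\in Q\in\Delta_s$. For $Q\in\Delta_s$ put $C_0(Q)=2Q$ and $C_j(Q)=2^{j+1}Q\setminus2^jQ$, $j\ge1$, where $\lambda Q$ is the concentric dilate. Then $\operatorname{dist}(Q,C_j(Q))=\frac12(2^j-1)\ell(Q)\ge2^{j-2}s$ for $j\ge1$. Since $B$ commutes with $1_{C_j(Q)}$, Theorem~\ref{thm:B}(a) with exponent $N=2n+2$ gives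
\begin{equation}\label{eq:local}
\|1_Q\Theta_sB1_{C_j(Q)}\|\le C2^{-jN},\qquad j\ge0 .
\end{equation}
For $w\in W$ we define
\[
\gamma_s(x)w=\lim_{r\to\infty}\Theta_s\big(B1_{B(0,r)}w\big)(x).
\]
By \eqref{eq:local} and $\sum_j2^{-jN}|2^{j+1}Q|^{1/2}\le C|Q|^{1/2}$, the limit exists in $L^2_{\rm loc}(\mathbf R^n)$, locally uniformly in $s\in(0,\infty)$. As $\Theta_s$ is norm continuous in $s$, the functions $\Theta_s(B1_{B(0,r)}w)(x)$ have versions that are jointly measurable in $(x,s)$, and so does the limit, which is also a limit in $L^2_{\rm loc}(\mathbf R^n\times(0,\infty))$. Applying this to a basis of $W$ we obtain a jointly measurable $\gamma_s(x)\in\mathcal L(W,\mathbf C^m)$, and with $|\cdot|$ the operator norm,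
\begin{equation}\label{eq:gamma}
\frac1{|Q|}\int_Q|\gamma_s|^2\le C\quad(Q\in\Delta_s),\qquad \|\gamma_sA_sv\|\le C\|A_sv\|\quad(v\in\mathcal R).
\end{equation}

\begin{lemma}\label{lem:principal}
$\displaystyle\int_0^\infty\|\Theta_sBv-\gamma_sA_sv\|^2\,\frac{ds}s\le C\|v\|^2$ for all $v\in\mathcal R$.
\end{lemma}

\begin{proof}
Let $\phi\in C_c^\infty(\mathbf R^n)$ with $0\le\phi\le1$, $\phi=1$ for $|\xi|\le1$, $\phi=0$ for $|\xi|\ge2$, and let $P_s$ be the multiplier $\phi(s\xi)$. It preserves $\mathcal R$. We use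
\[
\Theta_sB-\gamma_sA_s=\Theta_sB(I-P_s)+(\Theta_sB-\gamma_sA_s)P_s-\gamma_sA_s(I-P_s)
\]
and treat the three terms in turn.

\emph{Step 1: high frequencies.} We show $\int_0^\infty\|\Theta_sB(I-P_s)v\|^2\frac{ds}s\le C\|v\|^2$. The idea is to write $(I-P_s)v=Dy_s$, so that $\Theta_sB(I-P_s)v=\Theta_sTy_s$ gains a factor $s^{-k}$, while $y_s$ is small because $(I-P_s)v$ has only frequencies $|\xi|\ge1/s$. By Lemma~\ref{lem:symbol}, $D(\xi)$ is invertible on $\mathsf R(D(\xi))$, with inverse of norm at most $c^{-1}|\xi|^{-k}$. Let $y_s$ be given by $\hat y_s=D(\xi)^{-1}(1-\phi(s\xi))\hat v$ with this inverse. Then $y_s\in\mathcal R\cap\mathsf D(D)$ and $Dy_s=(I-P_s)v$.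
From $(I\pm is^kT)y=y\pm is^kTy$ we get, for $y\in\mathsf D(T)$, $R_s^\pm Ty=\pm\frac1{is^k}(y-R_s^\pm y)$, hence
\[
\Theta_sTy=s^{-k}\big(I-(I+s^{2k}T^2)^{-1}\big)y .
\]
Therefore
\[
\|\Theta_sB(I-P_s)v\|\le Cs^{-k}\|y_s\|\le C\big\|(s|\xi|)^{-k}(1-\phi(s\xi))\hat v\big\| ,
\]
and since $\int_{s|\xi|\ge1}(s|\xi|)^{-2k}\frac{ds}s=\frac1{2k}$, the claim follows by Plancherel's theorem. Here (H3) was used a second time, through Lemma~\ref{lem:symbol}(ii).

\emph{Step 2: low frequencies.} We show $\int_0^\infty\|(\Theta_sB-\gamma_sA_s)P_sv\|^2\frac{ds}s\le C\|v\|^2$. Put $h=P_sv$ and let $Q\in\Delta_s$. On $Q$,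
\[
(\Theta_sB-\gamma_sA_s)h=\lim_{r\to\infty}\Theta_sB\big(1_{B(0,r)}(h-\langle h\rangle_Q)\big).
\]
By Poincar\'e's inequality, $\|h-\langle h\rangle_{2^{j+1}Q}\|_{L^2(2^{j+1}Q)}\le C2^j\ell(Q)\|\nabla h\|_{L^2(2^{j+1}Q)}$. By the Cauchy--Schwarz inequality on $Q$,
\[
|2^{j+1}Q|^{1/2}\,\big|\langle h\rangle_Q-\langle h\rangle_{2^{j+1}Q}\big|\le C2^{jn/2}\|h-\langle h\rangle_{2^{j+1}Q}\|_{L^2(2^{j+1}Q)} .
\]
With \eqref{eq:local} and $\ell(Q)<2s$ we obtain
\[
\|1_Q(\Theta_sB-\gamma_sA_s)h\|\le C\sum_{j\ge0}2^{-jN}\|h-\langle h\rangle_Q\|_{L^2(2^{j+1}Q)}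
\le C\sum_{j\ge0}2^{-jb}\,s\,\|\nabla h\|_{L^2(2^{j+1}Q)}
\]
with $b=N-1-\frac n2=\frac{3n}2+1>n$. By the Cauchy--Schwarz inequality in $j$ and $\sum_{Q\in\Delta_s}1_{2^{j+1}Q}\le C2^{jn}$,
\[
\|(\Theta_sB-\gamma_sA_s)P_sv\|^2\le C\sum_{j\ge0}2^{-jb}\sum_{Q\in\Delta_s}s^2\|\nabla h\|^2_{L^2(2^{j+1}Q)}\le Cs^2\|\nabla P_sv\|^2 .
\]
Since $\int_0^\infty(s|\xi|)^2\phi(s\xi)^2\frac{ds}s\le\int_{s|\xi|\le2}(s|\xi|)^2\frac{ds}s=2$, Plancherel's theorem finishes this step.

\emph{Step 3: averages of high frequencies.} We show $\int_0^\infty\|\gamma_sA_s(I-P_s)v\|^2\frac{ds}s\le C\|v\|^2$. By \eqref{eq:gamma} it suffices to bound $A_s(I-P_s)v$. The average over a cube of side about $s$ of a function oscillating at a scale $r\ll s$ is small, up to boundary effects. To quantify this, let $L_r$ be the multiplier $q(r\xi)$, with $q\in C_c^\infty$ real and radial, supported in $\frac12\le|\xi|\le2$, and $\int_0^\infty q(r\xi)^2\frac{dr}r=1$ for $\xi\ne0$. Then $v=\int_0^\infty L_r^2v\frac{dr}r$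 strongly. Since $q(r\xi)\ne0$ forces $|\xi|\le2/r$, we have $(I-P_s)L_r=0$ for $r\ge2s$. For $r<2s$ we claim
\begin{equation}\label{eq:ASQR}
\|A_sL_r\|\le C(r/s)^{1/2}.
\end{equation}
Write $L_rg=\sum_jr\partial_jg_j$, where $g_j$ is obtained from $g$ by the multiplier $-ir\xi_j|r\xi|^{-2}q(r\xi)$; thus $\|g_j\|+\|r\nabla g_j\|\le C\|g\|$. Let $Q\in\Delta_s$, $\ell=\ell(Q)$ and $\delta=\frac r{4\ell}\le\frac12$. Take a smooth cutoff $0\le\chi\le1$ supported in $Q$, equal to $1$ on $(1-\delta)Q$, with $|\nabla\chi|\le C/(\delta\ell)$. Split $1=\chi+(1-\chi)$ and integrate by parts in the first term. Since $|Q\setminus(1-\delta)Q|\le n\delta|Q|$, $r/(\delta\ell)=4$ and $\delta\le r/(4s)$,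
\begin{align*}
\Big|\int_Qr\partial_jg_j\Big|&\le\frac{Cr}{\delta\ell}(\delta|Q|)^{1/2}\|g_j\|_{L^2(Q)}+C(\delta|Q|)^{1/2}\|r\partial_jg_j\|_{L^2(Q)}\\
&\le C(r/s)^{1/2}|Q|^{1/2}\big(\|g_j\|_{L^2(Q)}+\|r\partial_jg_j\|_{L^2(Q)}\big).
\end{align*}
Squaring, dividing by $|Q|$ and summing over $Q$ and $j$ gives \eqref{eq:ASQR}. As $(I-P_s)L_r^2v=L_r(I-P_s)L_rv$, it follows that $\|A_s(I-P_s)v\|\le C\int_0^{2s}(r/s)^{1/2}\|L_rv\|\frac{dr}r$. By Cauchy--Schwarz and Fubini,
\[
\int_0^\infty\|A_s(I-P_s)v\|^2\frac{ds}s\le C\int_0^\infty\!\!\int_0^{2s}\Big(\frac rs\Big)^{1/2}\|L_rv\|^2\,\frac{dr}r\frac{ds}s\le C\int_0^\infty\|L_rv\|^2\frac{dr}r=C\|v\|^2 .\qedhere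
\]
\end{proof}

\subsection{Reduction to a Carleson measure estimate}

For a dyadic cube $Q$ let $\widehat Q=Q\times(0,\ell(Q)]$. By Lemma~\ref{lem:principal}, \eqref{eq:goal} follows once $\int_0^\infty\|\gamma_sA_sv\|^2\frac{ds}s\le C\|v\|^2$ for $v\in\mathcal R$, and for this it suffices that
\begin{equation}\label{eq:carleson}
\iint_{\widehat Q}|\gamma_s(x)|^2\,\frac{dx\,ds}s\le C|Q|\qquad\text{for all dyadic cubes }Q .
\end{equation}
Indeed, put $d\mu=|\gamma_s(x)|^2\frac{dx\,ds}s$, and for $\lambda>0$ let $\{Q_i\}$ be the maximal dyadic cubes with $|\langle v\rangle_{Q_i}|>\lambda$. They exist since $|\langle v\rangle_Q|\le|Q|^{-1/2}\|v\|$. If $|A_sv(x)|>\lambda$, then the cube of $\Delta_s$ containing $x$ has side at least $s$ and lies in some $Q_i$, so $(x,s)\in\widehat Q_i$. Hence, with the dyadic maximal function $\mathcal Mv(x)=\sup_{Q\ni x}|\langle v\rangle_Q|$,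
\[
\mu\{(x,s):|A_sv(x)|>\lambda\}\le C\sum_i|Q_i|=C\,|\{\mathcal Mv>\lambda\}| .
\]
Integrating against $2\lambda\,d\lambda$ gives $\int_0^\infty\|\gamma_sA_sv\|^2\frac{ds}s\le C\|\mathcal Mv\|^2\le C\|v\|^2$.

\subsection{Test functions}

To prove \eqref{eq:carleson} for a cube $Q$ of side $\ell$ we look for $b\in\mathcal R$ such that $\Theta_sBb$ is small for $s\ll\ell$ while the average of $b$ over $Q$ is close to a given vector $w\in W$. A function that equals $w$ on $Q$ is $Dp$ with a polynomial $p$ of degree $k$. If $p_Q$ is a localization of $p$, then $\Theta_sBDp_Q=\Theta_sTp_Q$ is bounded, but we know no rate of decay as $s\to0$. Smoothing by a resolvent at scale $\epsilon^{1/k}\ell$ produces a rate, and a small parameter $\epsilon$ ensures that the smoothing hardly changes the average.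

\begin{lemma}\label{lem:test}
There are admissible constants $C$ and $C_b\ge1$ such that for every dyadic cube $Q$, with $\ell=\ell(Q)$, and every $w\in W$ with $|w|=1$ there is $b_Q\in\mathsf R(D)$ with
\begin{equation}\label{eq:test}
\operatorname{Re}\big(\langle b_Q\rangle_Q,w\big)\ge\frac34,\qquad \frac1{|Q|}\int_Q|b_Q|^2\le C_b,\qquad \int_0^\ell\!\!\int_Q|\gamma_sA_sb_Q|^2\,\frac{dx\,ds}s\le C|Q| .
\end{equation}
\end{lemma}

\begin{proof}
Let $x_Q$ be the center of $Q$. By \eqref{eq:W} we can write $w=\sum_{|\alpha|=k}a_\alpha e_\alpha$ with $|e_\alpha|\le C$. Put $p(x)=\sum_{|\alpha|=k}e_\alpha x^\alpha/\alpha!$, so that $Dp=w$, and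
\[
p_Q(x)=\eta\Big(\frac{x-x_Q}\ell\Big)p(x-x_Q)=\ell^k(\eta p)\Big(\frac{x-x_Q}\ell\Big),
\]
where $\eta\in C_c^\infty$ and $\eta=1$ on $[-1,1]^n$. Then $p_Q\in C_c^\infty\subset\mathsf D(D)$, $Dp_Q=w$ on $Q$, and $\|Dp_Q\|\le C|Q|^{1/2}$. For $\epsilon\in(0,1)$ to be chosen, let
\[
f_Q=R\,p_Q,\qquad R=(I+i\epsilon\ell^kT)^{-1},\qquad b_Q=Df_Q\in\mathsf R(D) .
\]

(i) \emph{Size.} Since $Bb_Q=Tf_Q=R\,Tp_Q=R\,BDp_Q$, we have $\|b_Q\|\le\kappa^{-1}\|Bb_Q\|\le C|Q|^{1/2}$, with $C$ independent of $\epsilon$.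

(ii) \emph{Decay.} By (i),
\[
\Theta_sBb_Q=\frac{s^k}{\epsilon\ell^k}\,(I+s^{2k}T^2)^{-1}\,\big(\epsilon\ell^kTR\big)\,BDp_Q ,
\]
and $\epsilon\ell^kTR=-i(I-R)$ is bounded. So $\|\Theta_sBb_Q\|\le C\frac{s^k}{\epsilon\ell^k}|Q|^{1/2}$ and $\int_0^\ell\|\Theta_sBb_Q\|^2\frac{ds}s\le C\epsilon^{-2}|Q|$.

(iii) \emph{Average.} Let $g=f_Q-p_Q=-i\epsilon\ell^kTf_Q=-i\epsilon\ell^kBb_Q$. Then $g\in\mathsf D(D)$, and by (i) $\|g\|\le C\epsilon\ell^k|Q|^{1/2}$ and $\|Dg\|\le\|b_Q\|+\|Dp_Q\|\le C|Q|^{1/2}$. Moreover $\langle b_Q\rangle_Q=w+\langle Dg\rangle_Q$. Thus $g$ is small, while $Dg$ is only bounded; its average is small because we may integrate by parts. Let $\delta\in(0,\frac12)$ and let $0\le\chi\le1$ be a smooth cutoff supported in $Q$, equal to $1$ on $(1-\delta)Q$, with $|\partial^\alpha\chi|\le C(\delta\ell)^{-|\alpha|}$ for $|\alpha|\le k$. For $|e|=1$,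
\begin{align*}
|(Dg,\chi e)|&=|(g,D(\chi e))|\le C\epsilon\ell^k|Q|^{1/2}(\delta\ell)^{-k}|Q|^{1/2}=C\epsilon\delta^{-k}|Q| ,\\
\Big|\int_Q(1-\chi)(Dg,e)\Big|&\le(n\delta|Q|)^{1/2}\|Dg\|\le C\delta^{1/2}|Q| ,
\end{align*}
where $(Dg,e)$ in the second line is the pointwise inner product. Hence $|\langle Dg\rangle_Q|\le C(\epsilon\delta^{-k}+\delta^{1/2})$. Choosing first $\delta$ and then $\epsilon$ small, depending only on admissible constants, we get $|\langle Dg\rangle_Q|\le\frac14$. We fix this $\epsilon$.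

The first two parts of \eqref{eq:test} follow from (iii) and (i). For the third, Lemma~\ref{lem:principal} with $v=b_Q$ and (i) give $\int_0^\infty\|\Theta_sBb_Q-\gamma_sA_sb_Q\|^2\frac{ds}s\le C|Q|$, and we combine this with (ii).
\end{proof}

\subsection{The stopping time argument}

\begin{lemma}\label{lem:carleson}
The Carleson estimate \eqref{eq:carleson} holds.
\end{lemma}

\begin{proof}
The bound in \eqref{eq:test} concerns $\gamma_s$ applied to one vector, and \eqref{eq:carleson} concerns the norm of $\gamma_s$. We therefore fix the direction of $\gamma_s$ approximately and choose $w$ to suit it. Let $\sigma\in(0,1)$ be admissible and so small that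
\begin{equation}\label{eq:sigma}
4\sigma C_b^{1/2}\le1,\qquad C_b^{1/2}\big(4\sigma C_b^{1/2}\big)^{1/2}\le\tfrac18 .
\end{equation}
Cover the unit sphere of $\mathcal L(W,\mathbf C^m)$ by finitely many balls of radius $\sigma$ centered at unit elements $\nu$, and let
\[
\mathcal K_\nu=\{\gamma\in\mathcal L(W,\mathbf C^m)\setminus\{0\}:\ |\gamma/|\gamma|-\nu|\le\sigma\}.
\]
It suffices to prove \eqref{eq:carleson} with $|\gamma_s|^2$ replaced by $|\gamma_s|^21_{\gamma_s\in\mathcal K_\nu}$ for fixed $\nu$. Since $|\nu|=1$, there are unit vectors $w\in W$ and $\hat w\in\mathbf C^m$ with $(\nu w,\hat w)=1$. Then $\nu^*\hat w\in W$, $|\nu^*\hat w|\le1$ and $(w,\nu^*\hat w)=1$, so $\nu^*\hat w=w$ by the equality case of the Cauchy--Schwarz inequality. For each dyadic $Q$ let $b_Q$ be the function of Lemma~\ref{lem:test} for this $w$.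

\emph{Bad subcubes.} Fix $Q$. Let $\{Q_i\}$ be the maximal dyadic subcubes $Q'\subset Q$ such that
\[
\text{(A)}\quad\operatorname{Re}\big(\langle b_Q\rangle_{Q'},w\big)<\tfrac12\qquad\text{or}\qquad\text{(B)}\quad\frac1{|Q'|}\int_{Q'}|b_Q|>\frac1{4\sigma} .
\]
Let $G_B$ be the union of those satisfying (B) and $G_A$ the union of the others, which satisfy (A). Then $|G_B|\le4\sigma\int_Q|b_Q|\le4\sigma C_b^{1/2}|Q|$. Splitting $Q$ into $Q\setminus\bigcup Q_i$, $G_A$ and $G_B$, we get from \eqref{eq:test}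
\[
\tfrac34|Q|\le\operatorname{Re}\int_Q(b_Q,w)\le(C_b|Q|)^{1/2}\Big|Q\setminus\bigcup_iQ_i\Big|^{1/2}+\tfrac12|Q|+(C_b|Q|)^{1/2}|G_B|^{1/2},
\]
and by \eqref{eq:sigma} the last term is at most $\frac18|Q|$. Hence
\begin{equation}\label{eq:beta}
\Big|Q\setminus\bigcup_iQ_i\Big|\ge\beta|Q|,\qquad\beta=\frac1{64C_b} .
\end{equation}

\emph{The good region.} Let $(x,s)\in\widehat Q\setminus\bigcup_i\widehat Q_i$ with $\gamma_s(x)\in\mathcal K_\nu$, and let $Q'\in\Delta_s$ be the cube containing $x$. Since $s\le\ell(Q)$, $Q'\subset Q$. It lies in no $Q_i$, since otherwise $s\le\ell(Q')\le\ell(Q_i)$ and $(x,s)\in\widehat Q_i$. So neither (A) nor (B) holds for $Q'$. With $a=A_sb_Q(x)=\langle b_Q\rangle_{Q'}$ this gives $\operatorname{Re}(a,w)\ge\frac12$ and $|a|\le\frac1{4\sigma}$. Therefore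
\[
\frac{|\gamma_s(x)a|}{|\gamma_s(x)|}\ge|\nu a|-\sigma|a|\ge|(\nu a,\hat w)|-\tfrac14=|(a,w)|-\tfrac14\ge\tfrac14 ,
\]
that is, $|\gamma_s(x)|^2\le16|\gamma_s(x)A_sb_Q(x)|^2$.

\emph{Conclusion.} For $\tau\in(0,1)$ let
\[
M_\tau=\sup_Q\frac1{|Q|}\iint_{\widehat Q,\ \tau<s<1/\tau}1_{\gamma_s\in\mathcal K_\nu}|\gamma_s|^2\,\frac{dx\,ds}s ,
\]
the supremum being over all dyadic cubes. It is finite by \eqref{eq:gamma}, because for $s\le\ell(Q)$ the cube $Q$ is a union of cubes of $\Delta_s$. By the bound in the good region, \eqref{eq:test} and \eqref{eq:beta}, the integral over $\widehat Q\cap\{\tau<s<1/\tau\}$ is at most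
\[
16\,C|Q|+\sum_iM_\tau|Q_i|\le C'|Q|+(1-\beta)M_\tau|Q| .
\]
Hence $M_\tau\le C'/\beta$, uniformly in $\tau$. Let $\tau\to0$.
\end{proof}

This completes the proof of \eqref{eq:goal} and hence of Proposition~\ref{prop:quad}. \qed

\subsection{The dual estimate}

\begin{proposition}\label{prop:dual}
$\displaystyle\int_0^\infty\|\psi_t(BD)^*v\|^2\frac{dt}t\le C\|v\|^2$ for all $v\in\mathcal H$.
\end{proposition}

\begin{proof}
Taking adjoints of resolvents, $\psi_t(BD)^*=\psi_t(DB^*)$. If $u=(I\pm itDB^*)^{-1}v$, then $B^*v=(I\pm itB^*D)B^*u$. Hence $B^*(I\pm itDB^*)^{-1}=(I\pm itB^*D)^{-1}B^*$, and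
\begin{equation}\label{eq:intertwine}
B^*\psi_t(DB^*)=\psi_t(B^*D)B^* .
\end{equation}
As $\psi_t(DB^*)v\in\mathsf R(D)$, Lemma~\ref{lem:split}(i) for $B^*$ gives $\kappa\|\psi_t(DB^*)v\|\le\|\psi_t(B^*D)B^*v\|$. Now apply Proposition~\ref{prop:quad} to the multiplication operator $B^*$ and to the function $B^*v$, with $t=s^k$ and $\frac{dt}t=k\frac{ds}s$.
\end{proof}

\section{Functional calculus and proofs of the theorems}\label{sec:calculus}

\subsection{The functional calculus of $T$}

Let $\omega<\theta<\mu<\pi/2$. Let $\Psi(S^o_\mu)$ be the set of holomorphic $h$ on $S^o_\mu$ with $|h(z)|\le C\min(|z|^a,|z|^{-a})$ for some $a,C>0$. For such $h$ put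
\begin{equation}\label{eq:dunford}
h(T)=\frac1{2\pi i}\int_{\partial S_\theta}h(z)(z-T)^{-1}\,dz,\qquad \|h(T)\|\le C_\theta\int_{\partial S_\theta}|h(z)|\frac{|dz|}{|z|},
\end{equation}
where each of the two sectors of $S_\theta$ is positively oriented and the bound comes from Lemma~\ref{lem:resolvent}. We recall the standard facts, which follow from Cauchy's theorem and the resolvent equation. The operator $h(T)$ does not depend on $\theta$; $(h_1h_2)(T)=h_1(T)h_2(T)$; for $\psi_t$ the definition agrees with the one by resolvents; and if $h\in\Psi(S^o_\mu)$ is multiplied by $(\lambda-z)^{-1}$ with $\lambda\notin S_\mu$, then $h(T)$ is multiplied by $(\lambda-T)^{-1}$. Moreover $h(T)$ commutes with the resolvents of $T$; $h(T)=0$ on $\mathsf N(T)$, because there $(z-T)^{-1}=z^{-1}$ and $\int_{\partial S_\theta}h(z)\frac{dz}z=0$; and $h(T)$ maps $\mathcal X=\overline{\mathsf R(T)}$ into itself, because resolvents map $\mathsf R(T)$ into itself.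

On $\mathcal X$ the operator $T$ is injective by \eqref{eq:split}, hence so is $\psi(T)=T(I+T^2)^{-1}$.

\begin{lemma}\label{lem:dense}
$\psi(T)\mathcal X$ and $\psi(T)^2\mathcal X$ are dense in $\mathcal X$.
\end{lemma}

\begin{proof}
First, if $x=Ty\in\mathsf D(T)$ with $y\in\mathsf D(T)\cap\mathcal X$, then $x=\psi(T)(y+Tx)\in\psi(T)\mathcal X$. Next, as $\epsilon\to0$,
\begin{align*}
u-(I+\epsilon^2T^2)^{-1}u&=\epsilon\,\big[\epsilon T(I+\epsilon^2T^2)^{-1}\big]Tu=O(\epsilon) &&\text{for }u\in\mathsf D(T)\cap\mathcal X,\\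
\epsilon^2(\epsilon^2+T^2)^{-1}Ty&=\epsilon\,\big[\epsilon^{-1}T(I+\epsilon^{-2}T^2)^{-1}\big]y=O(\epsilon) &&\text{for }y\in\mathsf D(T),
\end{align*}
because the brackets are $\psi_\epsilon(T)$ and $\psi_{1/\epsilon}(T)$, which are uniformly bounded. Since $\mathsf D(T)\cap\mathcal X$ and $\mathsf R(T)$ are dense in $\mathcal X$ and all the operators involved are uniformly bounded, $(I+\epsilon^2T^2)^{-1}\to I$ and $\epsilon^2(\epsilon^2+T^2)^{-1}\to0$ strongly on $\mathcal X$. Therefore
\[
x_\epsilon:=T^2(\epsilon^2+T^2)^{-1}(I+\epsilon^2T^2)^{-1}u\to u\qquad(u\in\mathcal X).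
\]
Here $x_\epsilon=Ty$ with $y=T(\epsilon^2+T^2)^{-1}(I+\epsilon^2T^2)^{-1}u\in\mathsf D(T)\cap\mathcal X$, and $x_\epsilon=\big(I-\epsilon^2(\epsilon^2+T^2)^{-1}\big)(I+\epsilon^2T^2)^{-1}u\in\mathsf D(T)$. So $x_\epsilon\in\psi(T)\mathcal X$ by the first remark, and $\psi(T)\mathcal X$ is dense. A bounded operator with dense range maps dense sets to dense sets, so $\psi(T)^2\mathcal X$ is dense too.
\end{proof}

For $g\in H^\infty(S^o_\mu)$ we have $g\psi\in\Psi(S^o_\mu)$, and $g(T)=\psi(T)^{-1}(g\psi)(T)$ defines a closed operator on $\mathcal X$, with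
\begin{equation}\label{eq:gpsi}
g(T)\psi(T)y=(g\psi)(T)y,\qquad y\in\mathcal X ,
\end{equation}
because $(g\psi)(T)\psi(T)=\psi(T)(g\psi)(T)$. The operator $\operatorname{sgn}(T)$ is this operator for $g=\operatorname{sgn}$, extended by $0$ to $\mathsf N(T)$.

\subsection{Proof of Theorem~\ref{thm:B}(c) and Theorem~\ref{thm:A}}

We make the formal computation of Section~\ref{subsec:idea} rigorous by truncating the integral over $t$. Let $\mu\in(\omega,\pi/2)$ and fix $\theta\in(\omega,\mu)$. In this subsection $C_\mu$ may depend on $\theta$ and $\omega$. Since $|1+\zeta^2|\ge c_\mu(1+|\zeta|^2)$ for $\zeta\in S_\mu$, we have $|\psi_t(z)|\le C_\mu\min(t|z|,(t|z|)^{-1})$ on $S_\mu\setminus\{0\}$. For $\operatorname{Re}z\ne0$, rotation of the contour gives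
\[
\int_0^\infty\psi_t(z)^3\,\frac{dt}t=\operatorname{sgn}(z)\int_0^\infty\frac{x^2}{(1+x^2)^3}\,dx=\frac\pi{16}\operatorname{sgn}(z).
\]
For $g\in H^\infty(S^o_\mu)$ and $\varepsilon\in(0,1)$ put
\[
g_\varepsilon=\frac{16}\pi\int_\varepsilon^{1/\varepsilon}\psi_t\,(g\operatorname{sgn}\psi_t)\,\psi_t\,\frac{dt}t\ \in\Psi(S^o_\mu).
\]
Then $|g_\varepsilon|\le C_\mu\|g\|_\infty$ and $g_\varepsilon\to g$ pointwise on $S^o_\mu$ as $\varepsilon\to0$. By \eqref{eq:dunford}, $\|(g\operatorname{sgn}\psi_t)(T)\|\le C_\mu\|g\|_\infty$ uniformly in $t$, since $\int_{\partial S_\theta}|\psi_t(z)|\frac{|dz|}{|z|}$ is finite and independent of $t$. Hence, by Fubini's theorem, Cauchy--Schwarz and Propositions~\ref{prop:quad} and \ref{prop:dual}, for $u,v\in\mathcal H$,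
\begin{align}
|(g_\varepsilon(T)u,v)|&\le\frac{16}\pi\int_0^\infty\|(g\operatorname{sgn}\psi_t)(T)\,\psi_t(T)u\|\,\|\psi_t(T)^*v\|\,\frac{dt}t\notag\\
&\le C_\mu\|g\|_\infty\Big(\int_0^\infty\|\psi_t(T)u\|^2\frac{dt}t\Big)^{1/2}\|v\|\le C_\mu\|g\|_\infty\|u\|\,\|v\| .\label{eq:main}
\end{align}
For $u=\psi(T)y$ with $y\in\mathcal X$, dominated convergence in \eqref{eq:dunford}, with majorant $C_\mu\|g\|_\infty|\psi(z)|/|z|$, and \eqref{eq:gpsi} give
\[
g_\varepsilon(T)u=(g_\varepsilon\psi)(T)y\to(g\psi)(T)y=g(T)u .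
\]
So $\|g(T)u\|\le C_\mu\|g\|_\infty\|u\|$ for $u$ in $\psi(T)\mathcal X$, which is dense in $\mathcal X$ by Lemma~\ref{lem:dense}. As $g(T)$ is closed, it is defined and bounded on all of $\mathcal X$. This proves (c). The uniform bound \eqref{eq:main} also gives
\begin{equation}\label{eq:strong}
g_\varepsilon(T)u\to g(T)u\quad\text{as }\varepsilon\to0,\qquad u\in\mathcal X .
\end{equation}

For $g=\operatorname{sgn}$ choose $\theta<\mu$ in $(\omega_0,\pi/2)$, depending only on $\kappa/\Lambda$; then $\theta-\omega\ge\theta-\omega_0>0$ and all constants above are admissible. So $\operatorname{sgn}(T)$ is bounded on $\mathcal X$. Since it is $0$ on $\mathsf N(T)$ and \eqref{eq:split} is a topological splitting, it is bounded on $\mathcal H$. By \eqref{eq:gpsi}, for $y\in\mathcal X$,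
\[
\operatorname{sgn}(T)^2\psi(T)^2y=\operatorname{sgn}(T)\psi(T)\,(\operatorname{sgn}\psi)(T)y=(\operatorname{sgn}\psi)(T)^2y=\psi(T)^2y ,
\]
and $\psi(T)^2\mathcal X$ is dense in $\mathcal X$. Hence $\operatorname{sgn}(T)^2=I$ on $\mathcal X=\overline{\mathsf R(BD)}$, which proves Theorem~\ref{thm:A}. \qed

\subsection{Proof of Theorem~\ref{thm:B}(b)}

The upper bounds are Proposition~\ref{prop:quad}, and Proposition~\ref{prop:dual} with $B$ replaced by $B^*$. For the lower bound let $u\in\mathcal X$. The middle estimate in \eqref{eq:main} for $g=\operatorname{sgn}$, with the angles just chosen, together with \eqref{eq:strong}, gives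
\[
|(\operatorname{sgn}(T)u,v)|\le C\Big(\int_0^\infty\|\psi_t(T)u\|^2\frac{dt}t\Big)^{1/2}\|v\|,\qquad v\in\mathcal H .
\]
Since $\|u\|=\|\operatorname{sgn}(T)^2u\|\le C\|\operatorname{sgn}(T)u\|$, the first lower bound follows. For $DB$ and $u\in\mathcal R$, \eqref{eq:intertwine} with $B$ in place of $B^*$ reads $B\psi_t(DB)u=\psi_t(BD)Bu$. Here $Bu\in\mathcal X$, $\|Bu\|\approx\|u\|$, and $\|B\psi_t(DB)u\|\approx\|\psi_t(DB)u\|$ because $\psi_t(DB)u\in\mathsf R(D)$. So the second lower bound reduces to the first. \qed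

\subsection{Proof of Theorem~\ref{thm:B}(d)}

Let $f(z)=(z^2)^{1/2}=z\operatorname{sgn}(z)$ and $e=\psi^2$. Formally $f(T)=\operatorname{sgn}(T)T$, and $\operatorname{sgn}(T)$ is bounded and invertible on $\mathcal X$; the point is to identify the domain. The operator $(BDBD)^{1/2}=f(T)$ is $0$ on $\mathsf N(D)$, and on $\mathcal X$ it is defined with the regularizer $e$: for $u,w\in\mathcal X$, $f(T)u=w$ means $(ef)(T)u=e(T)w$. Note that $ef\in\Psi(S^o_\mu)$ and that $e(T)=\psi(T)^2$ is injective on $\mathcal X$. We use two facts on $\mathcal X$.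

First, $\operatorname{sgn}(T)h(T)=(\operatorname{sgn}h)(T)$ for $h\in\Psi(S^o_\mu)$, and $\operatorname{sgn}(T)$ commutes with $e(T)$ and with the resolvents of $T$. Indeed, $\psi(T)\operatorname{sgn}(T)=(\operatorname{sgn}\psi)(T)$ by definition. So $\psi(T)\operatorname{sgn}(T)h(T)=(\operatorname{sgn}\psi h)(T)=\psi(T)(\operatorname{sgn}h)(T)$, and $\psi(T)$ is injective on $\mathcal X$. Commutation with $\psi(T)$, hence with $e(T)$, follows from \eqref{eq:gpsi}. If $r$ is a resolvent of $T$, then $r$ commutes with $\psi(T)$ and $(\operatorname{sgn}\psi)(T)$, so $\psi(T)\operatorname{sgn}(T)r=r\,\psi(T)\operatorname{sgn}(T)=\psi(T)\,r\operatorname{sgn}(T)$, and again $\psi(T)$ can be canceled.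

Second, $(ze)(T)=Te(T)$. Indeed, $z\psi^2=\psi-\psi\,(1+z^2)^{-1}$, and $\psi(T)-\psi(T)(I+T^2)^{-1}=\psi(T)T^2(I+T^2)^{-1}=T\psi(T)^2$.

Let $u\in\mathsf D(D)\cap\mathcal X$. Then $(ef)(T)u=\operatorname{sgn}(T)(ze)(T)u=\operatorname{sgn}(T)e(T)Tu=e(T)\operatorname{sgn}(T)Tu$, so $f(T)u=\operatorname{sgn}(T)Tu$. By Theorem~\ref{thm:A} and Lemma~\ref{lem:split}(i), its norm is $\approx\|Tu\|\approx\|Du\|$.

Conversely, let $u,w\in\mathcal X$ with $f(T)u=w$. Apply $\operatorname{sgn}(T)$ to $(ef)(T)u=e(T)w$. With $w'=\operatorname{sgn}(T)w$ this gives $Te(T)u=e(T)w'$. Let $r=(I+iT)^{-1}$. Both $r$ and the bounded operator $Tr=-i(I-r)$ commute with $e(T)$, so applying $r$ gives $e(T)\,Tr\,u=e(T)\,r\,w'$, and $Tru=rw'$ by injectivity. Since $iTr=I-r$,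
\[
u=ru+iTru=r(u+iw')\in\mathsf D(T)=\mathsf D(D).
\]
So $\mathsf D(f(T))\cap\mathcal X=\mathsf D(D)\cap\mathcal X$. As both $f(T)$ and $D$ vanish on $\mathsf N(D)$ and $\mathsf D(D)=\mathsf N(D)\oplus(\mathsf D(D)\cap\mathcal X)$, this proves (d). Since $\operatorname{sgn}(T)$ commutes with the resolvents of $T$ and $\operatorname{sgn}(T)^2=I$ on $\mathcal X$, we also see that $f(T)^2=(\operatorname{sgn}(T)T)^2=T^2$. \qed

\subsection{Proof of Theorem~\ref{thm:B}(e)}

Locally in $z$ the constants $\kappa$ and $\|B_z\|$, and hence a bound below $\pi/2$ for the angle $\omega$ of $B_z$, are uniform, and we may use the same angles $\theta<\mu$. For $\lambda\in\partial S_\theta\setminus\{0\}$,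
\[
(\lambda-B'D)^{-1}-(\lambda-BD)^{-1}=(\lambda-B'D)^{-1}(B'-B)D(\lambda-BD)^{-1},
\]
and $D(\lambda-BD)^{-1}$ is bounded by \eqref{eq:res}. With $B=B_z$ and $B'=B_{z+h}$ this shows first that $(\lambda-B_zD)^{-1}$ is norm continuous in $z$, and then, after division by $h$, that it is holomorphic. Hence, for $g=\operatorname{sgn}$, the operators $g_\varepsilon(B_zD)$ given by \eqref{eq:dunford} are holomorphic in $z$, and by \eqref{eq:main} they are bounded locally uniformly in $z$ and uniformly in $\varepsilon$. For every $u\in\mathcal H$ we have $g_\varepsilon(B_zD)u\to\operatorname{sgn}(B_zD)u$: both sides are $0$ on $\mathsf N(D)=\mathsf N(B_zD)$, and on $\overline{\mathsf R(B_zD)}$ this is \eqref{eq:strong}. The pointwise limit of a locally bounded sequence of holomorphic functions is holomorphic, by Cauchy's formula and dominated convergence. So $z\mapsto(\operatorname{sgn}(B_zD)u,v)$ is holomorphic for all $u,v\in\mathcal H$, and a locally bounded weakly holomorphic operator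 function is norm holomorphic.

For the Lipschitz bound let $\tau=\|B_1-B_0\|_\infty$. If $\tau\ge\kappa/4$, the bound follows from Theorem~\ref{thm:A}, with constants admissible for $\Lambda$, and if $\tau=0$ there is nothing to prove. If $0<\tau<\kappa/4$, let $B_z'=B_0+z(B_1-B_0)/\tau$ for $|z|<\kappa/2$. Then $B_0'=B_0$ and $B'_\tau=B_1$, $B'_z$ satisfies (H5) with constant $\kappa/2$, and $\|B_z'\|\le\Lambda+\kappa/2$. So $\operatorname{sgn}(B'_zD)$ is holomorphic and bounded by a constant $C(n,m,k,D,\kappa,\Lambda)$ for $|z|<\kappa/2$. Cauchy's estimate bounds its derivative on $|z|\le\kappa/4$, and integrating from $0$ to $\tau$ gives $\|\operatorname{sgn}(B_1D)-\operatorname{sgn}(B_0D)\|\le C\tau$. \qed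

\begin{thebibliography}{9}
\bibitem{AAM} Pascal Auscher, Andreas Axelsson, Alan McIntosh, \emph{On a quadratic estimate related to the Kato conjecture and boundary value problems}, arXiv:0810.3071 (2008).
\end{thebibliography}

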